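# Exposing maps that cannot be chosen continuously: a degree obstruction on strictly pseudoconvex domains

## 1. Exposed boundary points, peak functions and families over the disc

Throughout, $\mathbb D=\{z\in\mathbb C:|z|<1\}$. On $\mathbb C^n$ we write $\langle z,w\rangle=\sum z_j\overline{w_j}$, so that $\mathrm{Re}\langle\cdot,\cdot\rangle$ is the real inner product of $\mathbb R^{2n}$. The gradient of a real function $r$ is the vector $\nabla r\in\mathbb C^n$ with $dr(X)=\mathrm{Re}\langle X,\nabla r\rangle$. A domain with $\mathcal C^2$ boundary is strongly convex at a boundary point if the second fundamental form there is positive definite. Equivalently, a $\mathcal C^2$ defining function (negative inside, nonzero differential) has a Hessian that is positive definite on the real tangent space at the point.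

**Definition 1 (globally strongly convex point).** Let $G\subset\mathbb C^n$ be a domain and $\zeta\in\partial G$. Then $\zeta$ is a *globally strongly convex* boundary point of $G$ if $\partial G$ is of class $\mathcal C^2$ and strongly convex at $\zeta$, and $\overline G\cap T_\zeta(\partial G)=\{\zeta\}$, where $T_\zeta(\partial G)$ is the (real) tangent hyperplane at $\zeta$.

**Example 1.** Every boundary point of a ball is globally strongly convex. For the annulus $A=\{\frac12<|w|<2\}\subset\mathbb C$ the point $\zeta=2$ is globally strongly convex, since the line $\mathrm{Re}\,w=2$ meets $\overline A$ only at $2$. The point $\zeta=\frac12$ is not: the boundary curves the wrong way there, and the line $\mathrm{Re}\,w=\frac12$ meets $A$.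

**Definition 2 (exposing mapping).** An *exposing mapping of $G$ at $\zeta\in\partial G$* is a holomorphic embedding $h:\hat G\to\mathbb C^n$ of a neighborhood $\hat G$ of $\overline G$ such that $h(\zeta)$ is a globally strongly convex boundary point of $h(G)$.

It is known that if $G$ is strictly pseudoconvex with $\mathcal C^2$ boundary, an exposing mapping exists at every $\zeta\in\partial G$.

**Example 2.** For the annulus $A$ at an inner point $|\zeta|=\frac12$, take $h(w)=1/w$ on $\mathbb C\setminus\{0\}$. It maps $A$ onto $A$ and carries $\zeta$ to the outer circle, so $h(\zeta)$ is globally strongly convex. Note that if $h$ is exposing at $\zeta$ and $L$ is an invertible complex affine map, then $L\circ h$ is exposing at $\zeta$, because affine isomorphisms preserve hyperplanes, tangency and strong convexity.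

**Definition 3 (peak function).** A point $\zeta\in\partial G$ is a *peak point* with respect to $\mathcal O(\overline G)$, the functions holomorphic in a neighborhood of $\overline G$, if there is $f\in\mathcal O(\overline G)$ with $f(\zeta)=1$ and $f(\overline G\setminus\{\zeta\})\subset\mathbb D$. Such an $f$ is a *peak function for $G$ at $\zeta$*.

**Example 3.** For the ball of radius $R$ about $0$ and $|\zeta|=R$, take $f(w)=\frac12\big(1+\langle w,\zeta\rangle/R^2\big)$. The number $\langle w,\zeta\rangle/R^2$ lies in $\overline{\mathbb D}$ for $|w|\le R$, so $|f(w)|\le1$. Equality forces $\langle w,\zeta\rangle=R^2$, hence $w=\zeta$.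

**Definition 4 (the Setting).** Let $k\in\mathbb N$, $k\ge2$, and let $\rho:\mathbb D\times\mathbb C^n\to\mathbb R$ be plurisubharmonic of class $\mathcal C^k$. Assume that for each $t\in\mathbb D$ the function $\rho_t:=\rho(t,\cdot)$ is strictly plurisubharmonic and globally defines a bounded strictly pseudoconvex domain $G_t=\{w\in\mathbb C^n:\rho_t(w)<0\}$. As usual, "globally defines" includes $d\rho_t\ne0$ on $\partial G_t$.

**Example 4.** $\rho(t,w)=|w|^2+|t|^2-1$ gives the balls of radius $\sqrt{1-|t|^2}$. The annulus $A$ cannot occur as a $G_t$. A strictly subharmonic $\rho$ on $\mathbb C$ with $\{\rho<0\}=A$ would vanish on $|w|=\frac12$ and be $\ge0$ on $|w|\le\frac12$. The maximum principle gives $\rho\le0$ there, so $\rho\equiv0$ on that disc, which contradicts $\Delta\rho>0$.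

**Definition 5 ($\mathcal C^{k-2}$-continuously varying family).** Put $M=\{(t,\zeta):t\in\mathbb D,\ \zeta\in\partial G_t\}\subset\mathbb D\times\mathbb C^n$. A family $(h_{t,\zeta})_{(t,\zeta)\in M}$, each $h_{t,\zeta}$ holomorphic on a neighborhood of $\overline{G_t}$, is *$\mathcal C^{k-2}$-continuously varying* if there is an open $W\subset\mathbb D\times\mathbb C^n$ whose fiber $W_t=\{w:(t,w)\in W\}$ is a neighborhood of $\overline{G_t}$ for each $t$, such that every $h_{t,\zeta}$ is defined on $W_t$ and $(t,\zeta,w)\mapsto h_{t,\zeta}(w)$ is of class $\mathcal C^{k-2}$ jointly in all variables on $\{(t,\zeta,w):(t,\zeta)\in M,\ w\in W_t\}$. For $k=2$ this means continuity in all variables.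

**Example 5.** For the balls of Example 4, $h_{t,\zeta}=\mathrm{id}$ with $W=\mathbb D\times\mathbb C^n$ is such a family of exposing maps, and $f_{t,\zeta}(w)=\frac12(1+\langle w,\zeta\rangle/|\zeta|^2)$ is such a family of peak functions.

For a single domain $G$ we use the corresponding shorter phrase. A *continuous family of exposing maps of $G$* consists of an open $W\supset\overline G$ and holomorphic maps $h_\zeta$ on $W$, $\zeta\in\partial G$, such that $h_\zeta$ is an exposing map of $G$ at $\zeta$ and $(\zeta,w)\mapsto h_\zeta(w)$ is continuous on $\partial G\times W$.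

## 2. Can exposing maps be chosen continuously? Problem (B) and four theorems

In the Setting, the following question (A) is known to have an affirmative answer: there is a $\mathcal C^{k-2}$-continuously varying family $(f_{t,\zeta})$ of peak functions for $G_t$ at $\zeta$. The source of our problem, Arkadiusz Lewandowski, "Families of exposing maps in strictly pseudoconvex domains", arXiv:1910.02711 (2019), asks for the analogue for maps.

**Problem (B).** Does there exist a $\mathcal C^{k-2}$-continuously varying family $(h_{t,\zeta})_{t\in\mathbb D,\,\zeta\in\partial G_t}$ of exposing maps for $G_t$ at $\zeta$?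

The answer is no in general, and the counterexample is a thin tube around a circle. For $n\ge2$, $0<\varepsilon<\frac12$, $z_j=x_j+iy_j$, put
$$\rho_\varepsilon(z)=\tfrac14(x_1^2+x_2^2-1)^2+y_1^2+y_2^2+\sum_{j\ge3}|z_j|^2-\varepsilon^2,\qquad G_\varepsilon=\{\rho_\varepsilon<0\}\subset\mathbb C^n.\tag{1}$$

**Theorem 1.** Let $n\ge4$ and $0<\varepsilon<\frac12$. Then $\rho(t,w):=\rho_\varepsilon(w)$ satisfies all assumptions of the Setting, for every $k$, with $G_t=G_\varepsilon$. There is no continuous family of exposing maps of $G_\varepsilon$. Hence (B) has a negative answer for all $n\ge4$, $k\ge2$, even if one asks only for continuity and only for one fixed $t$.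

**Theorem 2.** Let $n\ge2$, let $G\subset\mathbb C^n$ be a bounded domain with $\mathcal C^2$ boundary, and suppose that $G$ has a continuous family of exposing maps. Let $1\le q\le n-1$ and $p=2n-1-q$. Let $\beta:D^{p+1}\to\overline G$ (closed unit ball) and $\gamma:S^q\to G$ be smooth, with $\beta(S^p)\subset\partial G$ and $\beta,\gamma$ transverse, and let $\beta\cdot\gamma\in\mathbb Z$ be their intersection number. Then
$$2\,(\beta\cdot\gamma)\equiv0\pmod{(n-1)!}.$$

Two complements are not needed for the negative answer.

**Theorem 3.** Let $n\ge2$. For all sufficiently small $\varepsilon>0$, $G_\varepsilon$ admits a continuous family of exposing maps if and only if $n\in\{2,3\}$. For $n\in\{2,3\}$ there is even a family that is $\mathcal C^\infty$ in $(\zeta,w)$.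

**Theorem 4.** For $n=1$, (B) has an affirmative answer, even with $\mathcal C^{k-1}$ instead of $\mathcal C^{k-2}$.

For $n=2,3$ these theorems do not decide whether (B) holds for all families. Theorem 3 says only that the domains $G_\varepsilon$ with small $\varepsilon$ are not counterexamples there.

## 3. Convex domains, and exterior discs in the plane

The easiest case is a bounded $G$ for which every boundary point is already globally strongly convex: $h_\zeta=\mathrm{id}$ for all $\zeta$. The next case is the plane. There an inversion centered just outside $G$ near $\zeta$ throws $\zeta$ to the far edge of the picture. We only need an exterior disc touching $\overline{G_t}$ at $\zeta$ alone, with center depending regularly on $(t,\zeta)$. This proves Theorem 4, as follows. Let $n=1$.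

**Step 1: $M$ is closed and locally compact over $\mathbb D$.** We need this to get constants that are uniform for $t$ in compact sets. Fix $t_0$. Since $\partial G_{t_0}$ is compact and $d\rho_{t_0}\ne0$ on it, $d\rho_{t_0}\neq0$ on a neighborhood $U$ of $\partial G_{t_0}$. A zero of $\rho_{t_0}$ in $U$ is a limit of points where $\rho_{t_0}<0$, so it lies in $\partial G_{t_0}$. For small $\delta>0$ the compact set $S_\delta=\{w:\mathrm{dist}(w,\overline{G_{t_0}})=\delta\}$ lies in $U$ and misses $\overline{G_{t_0}}$. On it $\rho_{t_0}\ge0$ and $\rho_{t_0}\ne0$, so $\rho_{t_0}>0$. By compactness $\rho_t>0$ on $S_\delta$ for $t$ near $t_0$. For $t$ near $t_0$ the connected set $G_t$ also meets $G_{t_0}$ (take a fixed $w_0\in G_{t_0}$; then $\rho_t(w_0)<0$). Since $G_t$ cannot cross $S_\delta$,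
$$G_t\subset\{w:\mathrm{dist}(w,\overline{G_{t_0}})<\delta\}\qquad(t\text{ near }t_0).$$
Now let $(t_j,\zeta_j)\in M$ tend to $(t_0,\zeta_0)\in\mathbb D\times\mathbb C$. Then $\rho(t_0,\zeta_0)=0$, and $\mathrm{dist}(\zeta_0,\overline{G_{t_0}})\le\delta$ for all small $\delta$. So $\zeta_0\in\overline{G_{t_0}}\setminus G_{t_0}=\partial G_{t_0}$, and $M$ is closed in $\mathbb D\times\mathbb C$. The inclusion also bounds $G_t$ locally uniformly in $t$, so $M_T=\{(t,\zeta)\in M:t\in T\}$ is compact for every compact $T\subset\mathbb D$. The outer unit normal $\nu_t(\zeta)=\nabla\rho_t(\zeta)/|\nabla\rho_t(\zeta)|$ is defined and $\mathcal C^{k-1}$ in a neighborhood of $M$.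

**Step 2: exterior discs of locally uniform size.** We show that there is a positive $r\in\mathcal C^\infty(\mathbb D)$ with
$$\overline D\big(\zeta+r(t)\nu_t(\zeta),r(t)\big)\cap\overline{G_t}=\{\zeta\}\qquad\text{for all }(t,\zeta)\in M.\tag{2}$$
On $M_T$ we have $|\nabla\rho_t(\zeta)|\ge c>0$ by compactness. Taylor's formula gives a constant $C>0$ with $\rho_t(w)\ge\mathrm{Re}\langle w-\zeta,\nabla\rho_t(\zeta)\rangle-C|w-\zeta|^2$ whenever $|w-\zeta|\le1$. If $w\in\overline{G_t}$ and $|w-\zeta|\le1$, then $\rho_t(w)\le0$, hence $\mathrm{Re}\langle w-\zeta,\nu_t(\zeta)\rangle\le\frac Cc|w-\zeta|^2$. Suppose moreover that $|w-\zeta-r\nu_t(\zeta)|\le r$ with $2r\le1$ and $2rC<c$. Then $|w-\zeta|\le2r\le1$, and expanding the square,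
$$|w-\zeta|^2\le2r\,\mathrm{Re}\langle w-\zeta,\nu_t(\zeta)\rangle\le\tfrac{2rC}c|w-\zeta|^2,$$
so $w=\zeta$. Thus every sufficiently small constant $r$ works over $T$, and if $r$ meets the two inequalities then so does every smaller positive number. Take a locally finite open cover of $\mathbb D$ by relatively compact sets, an admissible constant for the closure of each, and combine the constants by a smooth partition of unity. At each $t$ the result is at most the largest of the constants that are admissible at $t$, so it is admissible.

**Step 3: the maps.** Put $c_{t,\zeta}=\zeta+r(t)\nu_t(\zeta)$ and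
$$h_{t,\zeta}(w)=\frac1{w-c_{t,\zeta}}\quad\text{on}\quad W_t=\{w:\mathrm{dist}(w,\overline{G_t})<r(t)\}.$$
By (2), $\mathrm{dist}(c_{t,\zeta},\overline{G_t})=r(t)$, so $c_{t,\zeta}\notin W_t$. The set $W=\{(t,w):w\in W_t\}$ is open: if $w_0\in W_{t_0}$, there is $w'\in G_{t_0}$ with $|w_0-w'|<r(t_0)$, and then $w'\in G_t$ and $|w-w'|<r(t)$ for $(t,w)$ near $(t_0,w_0)$. The maps are injective, holomorphic, with nonvanishing derivative, and jointly $\mathcal C^{k-1}$ because $c_{t,\zeta}$ is.

**Step 4: they expose.** By (2), $|h_{t,\zeta}(w)|<1/r(t)$ on $\overline{G_t}\setminus\{\zeta\}$, while $|h_{t,\zeta}(\zeta)|=1/r(t)$. So $h_{t,\zeta}(\overline{G_t})$ lies in the closed disc of radius $1/r(t)$ about $0$ and meets its boundary circle only at $h_{t,\zeta}(\zeta)$. Choose Euclidean coordinates $(x,y)$ at this point, with the $x$-axis tangent to the circle and the $y$-axis pointing into the disc. The disc is locally $\{y>\psi_0(x)\}$ with $\psi_0(0)=\psi_0'(0)=0$ and $\psi_0''(0)=r(t)$. The $\mathcal C^2$ boundary of $h_{t,\zeta}(G_t)$, whose domain lies in the disc and touches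 the circle at the origin, has the same tangent there. So $h_{t,\zeta}(G_t)$ is locally $\{y>\psi(x)\}$ with $\psi\ge\psi_0$ and $\psi(0)=0$, whence $\psi'(0)=0$ and $\psi''(0)\ge r(t)>0$. So the boundary is strongly convex there. The tangent line is that of the circle and meets the closed disc, hence also $h_{t,\zeta}(\overline{G_t})$, only at $h_{t,\zeta}(\zeta)$. This proves Theorem 4. $\blacksquare$

## 4. Averaging keeps the supporting inequality and destroys injectivity

In several variables the natural plan is to solve the problem locally in $\zeta$ and glue with a partition of unity. Consider one strictly pseudoconvex $G$ with $\mathcal C^2$ boundary.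

Local solutions exist. If $h$ exposes $\zeta_0$, then the same $h$ exposes all nearby $\zeta\in\partial G$. To check this, replace $G$ by $h(G)$, so that $h=\mathrm{id}$. Near $\zeta_0$, $\overline G$ is $\{y\ge\psi(x)\}$ with $\psi$ a $\mathcal C^2$ function of positive definite Hessian on a ball. So for $\zeta$ near $\zeta_0$ the tangent hyperplane at $\zeta$ meets this part of $\overline G$ only at $\zeta$. Let $\nu$ be the outer unit normal. On the rest of $\overline G$, which is compact, $\mathrm{Re}\langle\zeta_0-w,\nu(\zeta_0)\rangle$ has a positive lower bound: it does not vanish there, and it is positive because the connected set $G$ lies on one side of the tangent hyperplane at $\zeta_0$. The bound persists for $\zeta$ near $\zeta_0$.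

For peak functions the gluing works: a convex combination of peak functions at the same $\zeta$ is again a peak function at $\zeta$, since the values at $\zeta$ are all $1$ and all other values lie in the convex set $\mathbb D$.

For exposing maps, gluing without normalization is hopeless, as $h$ and $-h$ are both exposing and their average is $0$. So normalize: replace $h$ by $\zeta+Dh(\zeta)^{-1}(h-h(\zeta))$, which is still exposing at $\zeta$, so that $h(\zeta)=\zeta$ and $Dh(\zeta)=I$. With this normalization the outer normal of $h(G)$ at $\zeta$ is $\nu(\zeta)$, and the condition on the tangent hyperplane becomes $\mathrm{Re}\langle\zeta-h(w),\nu(\zeta)\rangle>0$ for $w\in\overline G\setminus\{\zeta\}$ (the argument for the sign is written out in Section 6). Since $h^{-1}(\zeta+X)=\zeta+X-\frac12D^2h(\zeta)(X,X)+o(|X|^2)$, a defining function $r$ of $G$ satisfies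
$$\mathrm{Hess}(r\circ h^{-1})(X,X)=\mathrm{Hess}\,r(X,X)-dr\big(D^2h(\zeta)(X,X)\big)\quad\text{at }\zeta.\tag{3}$$
Both the inequality and the positivity of (3) on the tangent space are preserved by convex combinations. What is not preserved is that $h$ is injective, or even that $Dh$ is invertible. Here is the failure in the simplest domain.

**Example 6.** Let $G$ be the unit ball of $\mathbb C^2$, $\zeta=(1,0)$, $r=|z|^2-1$, and
$$h(z)=\big(z_1,\ z_2+8(z_1-1)^2\big),\qquad h'(z)=\big(z_1+\tfrac14z_2^2,\ z_2\big).$$
Both are holomorphic automorphisms of $\mathbb C^2$ fixing $\zeta$ with derivative $I$ there, and $\nu(\zeta)=e_1$. For $h$: $\mathrm{Re}(1-z_1)>0$ on $\overline G\setminus\{\zeta\}$, and (3) equals $2|X|^2$ because $D^2h(\zeta)(X,X)=(0,16X_1^2)$ and $dr_\zeta(Y)=2\,\mathrm{Re}\,Y_1$. For $h'$: on $\overline G$ we have $|z_2|^2\le1-x_1^2\le2(1-x_1)$, so $\mathrm{Re}(1-z_1-\frac14z_2^2)\ge\frac12(1-x_1)$, which is positive off $\zeta$, and (3) equals $2|X|^2-\mathrm{Re}\,X_2^2\ge|X|^2$. So both expose $\zeta$. Their average $\big(z_1+\frac18z_2^2,\ z_2+4(z_1-1)^2\big)$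 has Jacobian determinant $1-2z_2(z_1-1)$, which vanishes at $(0,-\frac12)\in G$.

So the gluing breaks down exactly at injectivity and invertibility of the derivative, and these must be the source of any obstruction. For an injective map the difference $h_\zeta(P)-h_\zeta(Q)$ never vanishes for $P\ne Q$, so it has a degree when $\zeta$ and $Q$ run over spheres. We shall compute this degree in three situations: when $P=\zeta$, where the supporting inequality controls it; when $P$ is fixed; and when $P$ tends to $Q$, where the derivative $Dh_\zeta\in GL_n(\mathbb C)$ takes over.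

## 5. Degrees of maps into $\mathbb C^n\setminus0$ and Bott's divisibility

Let $X$ be a closed oriented $(2n-1)$-manifold and $f:X\to\mathbb C^n\setminus0\simeq S^{2n-1}$ continuous. Its degree is $\langle f^*s,[X]\rangle$, where $s$ generates $H^{2n-1}(\mathbb C^n\setminus0;\mathbb Z)$. We use the following standard facts.

1. The degree is invariant under homotopies in $\mathbb C^n\setminus0$.
2. If $f$ factors through a sphere of dimension less than $2n-1$, then $\deg f=0$, because $H^{2n-1}$ of that sphere is $0$.
3. $\deg(-f)=\deg f$, by the homotopy $e^{i\theta}f$, $0\le\theta\le\pi$.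
4. If $V$ is a compact oriented $2n$-manifold with boundary and $\Phi:V\to\mathbb C^n\setminus0$ is continuous, then $\deg\Phi|_{\partial V}=0$.
5. If a continuous map from a neighborhood of a point in $\mathbb R^{2n}$ to $\mathbb C^n$ vanishes at that point only, its local degree is the degree of its restriction to a small sphere around the point. For a $\mathcal C^1$ map with invertible derivative at the zero it is the sign of the determinant.

The intersection number in Theorem 2 is the sum, over the finitely many pairs $(\xi,y)$ with $\beta(\xi)=\gamma(y)$, of the sign of the determinant of $(d\beta(\xi)\,|\,d\gamma(y))$ in oriented bases. Transversality means exactly that these determinants are nonzero, since $(p+1)+q=2n$. For example, in $\mathbb R^{2n}=\mathbb R^{p+1}\times\mathbb R^q$ let $\beta(\xi)=(\xi,0)$ and $\gamma(y_0,y')=((1+y_0)e,y')$, where $(y_0,y')\in S^q\subset\mathbb R\times\mathbb R^q$ and $|e|=1$. The sphere meets the plane $\mathbb R^{p+1}\times0$ at $2e$, outside the ball, and at $0$. At $0$ its tangent space is $0\times\mathbb R^q$, so $\beta\cdot\gamma=\pm1$.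

**Bott's fact.** Let $n\ge2$ and $|e|=1$. The degrees of the compositions $S^{2n-1}\xrightarrow{g}U(n)\xrightarrow{A\mapsto Ae}S^{2n-1}$ form exactly $(n-1)!\,\mathbb Z$. The same holds with $GL_n(\mathbb C)$ and $\mathbb C^n\setminus0$ in place of $U(n)$ and $S^{2n-1}$, and any $e\ne0$.

To derive this, note that multiplying $g$ on the left by the constant $g(*)^{-1}$ does not change the degree, as $U(n)$ is connected. So we may use based maps, and the degrees form the image of the first arrow in the exact sequence
$$\pi_{2n-1}(U(n))\to\pi_{2n-1}(S^{2n-1})=\mathbb Z\to\pi_{2n-2}(U(n-1))\to\pi_{2n-2}(U(n))$$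
of the fibration $U(n-1)\to U(n)\to S^{2n-1}$. By Bott, *The space of loops on a Lie group*, Michigan Math. J. 5 (1958), $\pi_{2m}(U(m))\cong\mathbb Z/m!$, used for $m=n-1$. By Bott periodicity (we are in the stable range) $\pi_{2n-2}(U(n))=0$. So the second arrow maps $\mathbb Z$ onto $\mathbb Z/(n-1)!$, and its kernel is $(n-1)!\,\mathbb Z$. The last sentence of the fact holds because $GL_n(\mathbb C)$ deformation retracts to $U(n)$.

For $n=2$ one sees it by hand: $(a,b)\mapsto\begin{pmatrix}a&-\bar b\\ b&\bar a\end{pmatrix}$ maps $S^3$ to $U(2)$, its first column is the identity of $S^3$, and degree $1$ occurs. For $n=3$ the degrees are the even numbers, for $n=4$ the multiples of $6$.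

**Lemma 1.** Let $X$ be a closed oriented $(2n-1)$-manifold, $A:X\to GL_n(\mathbb C)$ and $g:X\to\mathbb C^n\setminus0$ continuous, $n\geq 2$, $0\ne e\in\mathbb C^n$. Then $\deg(Ag)=\deg(Ae)+\deg g$.

*Proof.* Let $a:GL_n(\mathbb C)\times(\mathbb C^n\setminus0)\to\mathbb C^n\setminus0$ be the action $(A,z)\mapsto Az$. The cohomology of $\mathbb C^n\setminus0$ is free of finite rank and lives in degrees $0$ and $2n-1$, and $GL_n(\mathbb C)$ is connected. By Künneth,
$$H^{2n-1}\big(GL_n(\mathbb C)\times(\mathbb C^n\setminus0)\big)=H^{2n-1}(GL_n(\mathbb C))\otimes1\ \oplus\ 1\otimes H^{2n-1}(\mathbb C^n\setminus0).$$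
The two components of $a^*s$ are found by restriction. On $GL_n(\mathbb C)\times\{e\}$ the map $a$ is $\mathrm{ev}_e:A\mapsto Ae$, and on $\{I\}\times(\mathbb C^n\setminus0)$ it is the identity. Hence $a^*s=\mathrm{ev}_e^*s\otimes1+1\otimes s$. Pulling back by $(A,g):X\to GL_n(\mathbb C)\times(\mathbb C^n\setminus0)$ gives $(Ag)^*s=(Ae)^*s+g^*s$. $\square$

Bott's fact concerns maps from a sphere, whereas our maps will be defined on $S^p\times S^q$. The next lemma bridges this.

**Lemma 2.** Let $n\ge2$, $p,q\ge1$, $p+q=2n-1$, $F:S^p\times S^q\to GL_n(\mathbb C)$ continuous, $e\ne0$. Then $\deg(Fe)\in(n-1)!\,\mathbb Z$.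

*Proof.* Fix base points $x_0\in S^p$, $y_0\in S^q$ and put
$$\tilde F(x,y)=F(x,y_0)^{-1}\,F(x,y)\,F(x_0,y)^{-1}F(x_0,y_0).$$
Setting $y=y_0$ gives $\tilde F(x,y_0)=I$, and setting $x=x_0$ gives $\tilde F(x_0,y)=I$. So $\tilde F=I$ on $S^p\vee S^q$, and $\tilde F$ factors through $S^p\times S^q/(S^p\vee S^q)\cong S^{2n-1}$. The quotient map has degree $\pm1$, hence $\deg(\tilde Fe)\in(n-1)!\,\mathbb Z$ by Bott's fact. Applying Lemma 1 twice,
$$\deg(\tilde Fe)=\deg\big(F(x,y_0)^{-1}e\big)+\deg(Fe)+\deg\big(F(x_0,y)^{-1}F(x_0,y_0)e\big).$$
The first map on the right factors through $S^p$ and the third through $S^q$. Both spheres have dimension at most $2n-2$, so by fact 2 these degrees are $0$. $\square$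

## 6. The degree of $h_\zeta(P)-h_\zeta(Q)$: proof of Theorem 2

Let $G$, $W$, $(h_\zeta)$, $\beta$, $\gamma$ be as in Theorem 2. Here $q\le n-1$ and $n\le p\le2n-2$. Let $Dh_\zeta$ be the complex derivative. On $\overline G$ it is invertible, and $h_\zeta$ is injective there, as $h_\zeta$ is an embedding near $\overline G$. Joint continuity gives $h_\zeta\to h_{\zeta_0}$ uniformly on compact sets as $\zeta\to\zeta_0$, so by Cauchy's formula $(\zeta,w)\mapsto Dh_\zeta(w)$ is continuous.

**Step 1: continuously varying supporting vectors.** The purpose is to turn the exposing property into an inequality whose normal vector depends continuously on $\zeta$. Let $\nu(\zeta)$ be the outer unit normal of $G$ and $A=Dh_\zeta(\zeta)$. If $r$ is a defining function of $G$ near $\zeta$, then $r\circ h_\zeta^{-1}$ is one for $h_\zeta(G)$, with gradient $(A^{-1})^*\nabla r$. So the outer unit normal of $h_\zeta(G)$ at $h_\zeta(\zeta)$ is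
$$v(\zeta)=\frac{(A^*)^{-1}\nu(\zeta)}{|(A^*)^{-1}\nu(\zeta)|},\qquad A=Dh_\zeta(\zeta),$$
which is continuous in $\zeta$. Let $T$ be the tangent hyperplane at $h_\zeta(\zeta)$. Since $h_\zeta(\overline G)\cap T=\{h_\zeta(\zeta)\}$ and $h_\zeta$ is injective on $\overline G$, the connected set $h_\zeta(G)$ does not meet $T$. So it lies on one side of $T$. It contains $h_\zeta(\zeta)-\sigma v(\zeta)$ for small $\sigma>0$, so it is the side opposite to $v(\zeta)$. Passing to the closure, and using once more that $T$ is met only at $h_\zeta(\zeta)$,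
$$\mathrm{Re}\big\langle h_\zeta(\zeta)-h_\zeta(w),v(\zeta)\big\rangle>0\qquad(w\in\overline G\setminus\{\zeta\}).\tag{4}$$

**Step 2: the number $D_\alpha$.** We define the degree that the rest of the proof computes in two ways. For $x\in S^p$ put $h_x:=h_{\beta(x)}$. For smooth $\alpha:S^q\to G$ and $P\in\overline G\setminus\alpha(S^q)$ let
$$D_\alpha(P):=\deg\Big(S^p\times S^q\to\mathbb C^n\setminus0,\ (x,y)\mapsto h_x(P)-h_x(\alpha(y))\Big).\tag{5}$$
The map avoids $0$ because $h_x$ is injective on $\overline G$. We claim that $D_\alpha(P)$ does not depend on $P$. By homotopy invariance it is enough that $\overline G\setminus\alpha(S^q)$ is path connected. Let $P,P'\in G\setminus\alpha(S^q)$ and let $c:[0,1]\to G$ be a smooth path joining them. For small $\kappa\in\mathbb C^n$ the path $c(s)+s(1-s)\kappa$ stays in $G$. It meets $\alpha(S^q)$ only if $\kappa$ is a value of the smooth map $(s,y)\mapsto(\alpha(y)-c(s))/(s(1-s))$ on $(0,1)\times S^q$. This manifold has dimension $q+1<2n$, so the values have measure zero, and a good small $\kappa$ exists. A point $P\in\partial G$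 is joined to $G\setminus\alpha(S^q)$ by a short segment along the inner normal, because $\alpha(S^q)$ is a compact subset of $G$. We write $D_\alpha$ for the common value.

If all $h_x$ were the same map $h$, then (5) would factor through $S^q$ and $D_\alpha$ would be $0$. So $D_\alpha$ measures a twisting of the family.

**Step 3: $D_\gamma=\pm\,\beta\cdot\gamma$.** We move $P$ from a fixed interior point to the point $\beta(x)$ exposed by $h_x$. The degree changes by the intersections crossed on the way, and at the end it is $0$ by (4).

Let $Z=\{(\xi,y)\in D^{p+1}\times S^q:\beta(\xi)=\gamma(y)\}$. All $(\xi,y)\in Z$ have $|\xi|<1$, since $\beta(S^p)\subset\partial G$ and $\gamma(S^q)\subset G$. By transversality in complementary dimensions, $(\xi,y)\mapsto\beta(\xi)-\gamma(y)$ has invertible derivative at the points of $Z$. So $Z$ is compact and discrete, hence finite. Choose $\xi_*$ in the open ball with $P:=\beta(\xi_*)\notin\gamma(S^q)$; all but finitely many points qualify. Put $\xi_r(x)=(1-r)\xi_*+rx$. Each ray from $\xi_*$ hits $S^p$ exactly once. The derivative $\partial_r\xi_r(x)=x-\xi_*$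 is never tangent to $S^p$ at $x$, because its inner product with $x$ is $1-\xi_*\cdot x>0$. So $(x,r)\mapsto\xi_r(x)$ is a diffeomorphism $S^p\times(0,1]\to D^{p+1}\setminus\{\xi_*\}$. Define
$$\Phi:S^p\times[0,1]\times S^q\to\mathbb C^n,\qquad\Phi(x,r,y)=h_x\big(\beta(\xi_r(x))\big)-h_x\big(\gamma(y)\big).$$
Since $h_x$ is injective on $\overline G$, $\Phi$ vanishes exactly where $\beta(\xi_r(x))=\gamma(y)$. There are no zeros with $r=0$ (choice of $\xi_*$) or $r=1$, and those with $0<r<1$ are in bijection with $Z$. Remove a small open ball around each zero. On the remaining compact oriented manifold $\Phi$ takes values in $\mathbb C^n\setminus0$, so by fact 4 the total degree over its boundary is $0$. Hence, up to one global sign, $\deg\Phi|_{r=1}-\deg\Phi|_{r=0}$ is the sum of the local degrees of $\Phi$ at its zeros.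

*The local degrees.* The map $\Phi$ is only continuous in $x$ through the index of $h_x$, so we first freeze that index. Near a zero $(x_0,r_0,y_0)$, in a small coordinate ball, put $x_\tau=x_0+(1-\tau)(x-x_0)$ in a chart. The homotopy
$$h_{x_\tau}\big(\beta(\xi_r(x))\big)-h_{x_\tau}\big(\gamma(y)\big),\qquad\tau\in[0,1],$$
is continuous and, by injectivity of each $h_{x_\tau}$, vanishes only where $\beta(\xi_r(x))=\gamma(y)$, that is, only at $(x_0,r_0,y_0)$. So the local degree of $\Phi$ equals that of $h_{x_0}(\beta(\xi_r(x)))-h_{x_0}(\gamma(y))$. This map is $\mathcal C^1$. Its derivative at the zero is $Dh_{x_0}(\gamma(y_0))$ composed with the derivative of $\beta(\xi_r(x))-\gamma(y)$, which is invertible. Now $\det_{\mathbb R}Dh_{x_0}=|\det_{\mathbb C}Dh_{x_0}|^2>0$. The diffeomorphism $(x,r)\mapsto\xi_r(x)$ either preserves or reverses orientation on the whole connected set $S^p\times(0,1)$. The minus sign in front of $\gamma$ contributes $(-1)^q$ to every zero. So the local degree is the sign of the intersection, up to a sign common to all zeros, and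
$$\deg\Phi|_{r=1}-\deg\Phi|_{r=0}=\pm\,\beta\cdot\gamma.$$

*The end $r=1$.* Here $\Phi(x,1,y)=h_{\beta(x)}(\beta(x))-h_{\beta(x)}(\gamma(y))$, and (4) with $\zeta=\beta(x)$, $w=\gamma(y)$ gives $\mathrm{Re}\langle\Phi(x,1,y),v(\beta(x))\rangle>0$. So the straight segments from $\Phi(x,1,y)$ to $v(\beta(x))$ avoid $0$, and $\Phi|_{r=1}$ is homotopic to $(x,y)\mapsto v(\beta(x))$. This map factors through $S^p$ with $p<2n-1$. So $\deg\Phi|_{r=1}=0$ by fact 2.

*The end $r=0$.* Here $\xi_0(x)=\xi_*$ and $\deg\Phi|_{r=0}=D_\gamma(P)=D_\gamma$. Together, $D_\gamma=\pm\,\beta\cdot\gamma$.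

**Step 4: $2D_\gamma\in(n-1)!\,\mathbb Z$.** We now let both points of the difference run over copies of $\gamma$. Freezing either one gives $D_\gamma$, and moving both together gives a map of the form $Fe$ with $F$ invertible.

Fix $P_0\in G\setminus\gamma(S^q)$. Since $2q\le2n-2<2n$, the set $\{\gamma(y')-\gamma(y):y,y'\in S^q\}$ has measure zero. Choose $a$ outside it (so $a\ne0$), so small that $\gamma_\sigma:=\gamma+\sigma a$ maps $S^q$ into $G\setminus\{P_0\}$ for all $\sigma\in[0,1]$. Then $\gamma(y)+a\ne\gamma(y')$ for all $y,y'$, so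
$$\Xi(x,y,y')=h_x(\gamma(y)+a)-h_x(\gamma(y'))$$
is a continuous map $S^p\times S^q\times S^q\to\mathbb C^n\setminus0$. In $H_q(S^q\times S^q)$ the diagonal has class $[S^q\times pt]+[pt\times S^q]$, as the two projections show. Taking the product with $[S^p]$ and applying $\Xi_*$,
$$\deg\big((x,y)\mapsto\Xi(x,y,y)\big)=\deg\big((x,y)\mapsto\Xi(x,y,y_0)\big)+\deg\big((x,y')\mapsto\Xi(x,y_0,y')\big).\tag{6}$$

*The last term* is $D_\gamma(\gamma(y_0)+a)=D_\gamma$ by definition.

*The first term on the right* is the degree of $-\big(h_x(\gamma(y_0))-h_x(\gamma_1(y))\big)$, where $\gamma_1=\gamma+a$. By fact 3 the minus sign does not matter. Since $\gamma(y_0)\notin\gamma_1(S^q)$, the term is $D_{\gamma_1}(\gamma(y_0))=D_{\gamma_1}$. By Step 2, $D_{\gamma_1}=D_{\gamma_1}(P_0)$. The homotopy $h_x(P_0)-h_x(\gamma_\sigma(y))$, $\sigma\in[0,1]$, which avoids $0$ because $\gamma_\sigma$ avoids $P_0$, gives $D_{\gamma_1}(P_0)=D_{\gamma}(P_0)=D_\gamma$.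

*The left side.* The segments $\gamma(y)+\theta\sigma a$, $\theta\in[0,1]$, lie in $G$, so
$$\frac1\sigma\big(h_x(\gamma(y)+\sigma a)-h_x(\gamma(y))\big)=\int_0^1Dh_x\big(\gamma(y)+\theta\sigma a\big)a\,d\theta$$
for $\sigma\in(0,1]$, and the right side extends this continuously to $\sigma=0$. It is nonzero for $\sigma>0$ by injectivity and for $\sigma=0$ by invertibility of $Dh_x$. So the left side of (6), which is the case $\sigma=1$, equals the degree of $(x,y)\mapsto Dh_x(\gamma(y))a$. By Lemma 2 with $F(x,y)=Dh_x(\gamma(y))$ and $e=a$, it lies in $(n-1)!\,\mathbb Z$.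

Thus (6) reads $2D_\gamma\in(n-1)!\,\mathbb Z$, and Step 3 gives $2(\beta\cdot\gamma)\in(n-1)!\,\mathbb Z$. $\blacksquare$

The proof used only injectivity of $h_\zeta$ and invertibility of $Dh_\zeta$ on $\overline G$, together with (4). Strong convexity of $h_\zeta(G)$ at $h_\zeta(\zeta)$ played no role.

## 7. A tube around a circle: proof of Theorem 1

To use Theorem 2 we want a domain containing a sphere $\gamma$ that meets a disc $\beta$ with boundary in $\partial G$ exactly once. A thin tube around a circle has this, with $\gamma$ the core circle and $\beta$ a meridian disc. The function $\rho_\varepsilon$ in (1) makes the tube strictly pseudoconvex with a globally strictly plurisubharmonic defining function.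

**Step 1: $\rho_\varepsilon$ satisfies the assumptions of the Setting.** Let $\varphi(x_1,x_2)=\frac14(r^2-1)^2$, $r^2=x_1^2+x_2^2$. Its Hessian has eigenvalues $\partial_r^2\varphi=3r^2-1$ and $\frac1r\partial_r\varphi=r^2-1$ (both equal to $-1$ at $r=0$), so both are $\ge-1$. For a function of the real parts only, $\partial^2/\partial z_j\partial\bar z_k=\frac14\partial^2/\partial x_j\partial x_k$, and similarly for the imaginary parts. So in $z_1,z_2$ the Levi matrix of $\varphi+y_1^2+y_2^2$ is $\frac14(\mathrm{Hess}\,\varphi+2I)\ge\frac14I$. In $z_3,\dots,z_n$ the Levi matrix is $I$. So $\rho_\varepsilon$ is a strictly plurisubharmonic polynomial on $\mathbb C^n$, and $\rho(t,w)=\rho_\varepsilon(w)$ is plurisubharmonic on $\mathbb D\times\mathbb C^n$ and of class $\mathcal C^k$ for every $k$.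

Since $\rho_\varepsilon\to\infty$ at infinity, $G_\varepsilon$ is bounded. At a critical point $(r^2-1)x_1=(r^2-1)x_2=0$, $y_1=y_2=0$ and $z_j=0$ for $j\ge3$. The critical points are therefore the circle
$$K=\{x_1^2+x_2^2=1\}\subset\mathbb R^2\times\{0\},$$
with value $-\varepsilon^2$, and the origin, with value $\frac14-\varepsilon^2>0$. So $d\rho_\varepsilon\ne0$ on $\{\rho_\varepsilon=0\}$, and this set is $\partial G_\varepsilon$. Finally, $G_\varepsilon$ is connected. On $G_\varepsilon$ we have $(r^2-1)^2<4\varepsilon^2<1$, so $r>0$. Shrinking $(y_1,y_2,z_3,\dots,z_n)$ linearly to $0$ and then moving $r$ monotonically to $1$ with fixed angle does not increase $\rho_\varepsilon$ and ends on the connected set $K\subset G_\varepsilon$.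

**Step 2: core circle and meridian disc.** Take $q=1$, $p=2n-2$ and $\gamma(\theta)=(\cos\theta,\sin\theta,0,\dots,0)\in K\subset G_\varepsilon$. For $\xi\in D^{2n-1}$ write $\varepsilon\xi=(u,\eta_1,\eta_2,\eta')$ with $u,\eta_1,\eta_2\in\mathbb R$, $\eta'\in\mathbb C^{n-2}$, and let
$$\beta(\xi)=\big(\sqrt{1+2u}+i\eta_1,\ i\eta_2,\ \eta'\big),$$
which is smooth as $|u|\le\varepsilon<\frac12$. Here $x_1^2+x_2^2-1=2u$, so $\rho_\varepsilon(\beta(\xi))=u^2+\eta_1^2+\eta_2^2+|\eta'|^2-\varepsilon^2=\varepsilon^2(|\xi|^2-1)$. Hence $\beta$ maps the open ball into $G_\varepsilon$ and $S^{2n-2}$ into $\partial G_\varepsilon$. Points of $\beta(D^{2n-1})$ have $x_2=0$ and $x_1>0$, so $\beta(\xi)=\gamma(\theta)$ forces $\theta=0$, and then $\xi=0$. There $d\beta$ spans the $x_1,y_1,y_2,z_3,\dots,z_n$-directions and $\gamma'(0)$ spans the $x_2$-direction. So the intersection is transverse and $\beta\cdot\gamma=\pm1$.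

**Step 3: conclusion.** If $G_\varepsilon$ had a continuous family of exposing maps, Theorem 2 would give $(n-1)!\mid2$. For $n\ge4$ this is false, since $6\mid(n-1)!$. A family as in Problem (B) for the constant family $G_t=G_\varepsilon$, restricted to one fixed $t$ with $W=W_t$, would be such a continuous family. So none exists, for any $k\ge2$. $\blacksquare$

For this family $(G_t)$, question (A) still has its affirmative answer: a continuously varying family of peak functions exists.

## 8. The same tube in dimensions 2 and 3: proof of Theorem 3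

For $n\ge4$ Theorem 1 applies to all $\varepsilon<\frac12$. Let $n\in\{2,3\}$. Here $(n-1)!$ divides $2$, and we shall see that the number $2$ is the only obstacle. To expose a point in direction $u$ from the core circle, we bend the circle into a plane circle $c_u$ lying on the side of $-u$. Over all $u$ its tangent field has degree $\pm2$. It must be the first column of a field of invertible matrices, the derivative of the map along the core. By Lemma 2 this requires $(n-1)!\mid2$, and by Bott's fact this condition is also sufficient.

**Lemma 3.** Let $f:X\to Y$ be a continuous map of manifolds and $L\subset X$ compact. If $f$ is injective on $L$ and injective near each point of $L$, then $f$ is injective on a neighborhood of $L$.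

*Proof.* Otherwise there are $p_j\ne p_j'$ with $f(p_j)=f(p_j')$ and distances to $L$ tending to $0$. Along a subsequence $p_j\to p\in L$, $p_j'\to p'\in L$, and $f(p)=f(p')$, so $p=p'$. This contradicts injectivity near $p$. $\square$

**Step 1: coordinates along the core circle.** We straighten the tube so that it becomes nearly round. Put $s=\sigma+i\tau\in\mathbb C/2\pi\mathbb Z$, $b=(a,z_3,\dots,z_n)\in\mathbb C^{n-1}$ and
$$\chi(s,b)=\big((1+a)\cos s,\ (1+a)\sin s,\ z_3,\dots,z_n\big).$$
The Jacobian determinant is $-(1+a)$, and $\chi$ is injective on the compact set $\{\tau=0,b=0\}$. By Lemma 3, $\chi$ is biholomorphic from $\Omega_\delta=\{|\tau|<\delta,|b|<\delta\}$ onto a neighborhood of $K$ for small $\delta$. Let $\rho_0=\rho_\varepsilon+\varepsilon^2\ge0$, which is independent of $\varepsilon$, proper, and has zero set $K$. Write $\eta=(\tau,b)\in\mathbb R\times\mathbb C^{n-1}=\mathbb R^{2n-1}$. Since $\rho_0$ is invariant under real rotations of $(z_1,z_2)$, and translating $\sigma$ is such a rotation, $\rho_0\circ\chi$ depends on $\eta$ only. At $\sigma=0$, with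 $a=a_1+ia_2$,
$$x_1=(1+a_1)\cosh\tau,\quad y_1=a_2\cosh\tau,\quad x_2=-a_2\sinh\tau,\quad y_2=(1+a_1)\sinh\tau.$$
So $x_1^2+x_2^2-1=2a_1+O(|\eta|^2)$, $y_1=a_2+O(|\eta|^2)$, $y_2=\tau+O(|\eta|^2)$, and therefore
$$\rho_0\circ\chi=|\eta|^2+R(\eta),\qquad R=O(|\eta|^3),\quad\nabla R=O(|\eta|^2),\quad\mathrm{Hess}\,R=O(|\eta|).\tag{7}$$
Shrink $\delta$ so that $|R|\le\frac12|\eta|^2$ on $\Omega_\delta$. The compact sets $\overline{G_\varepsilon}=\{\rho_0\le\varepsilon^2\}$ decrease to $K$ as $\varepsilon\to0$, so $\overline{G_\varepsilon}\subset\chi(\Omega_\delta)$ for small $\varepsilon$. Then $\frac12|\eta|^2\le\varepsilon^2$, so $|\eta|\le2\varepsilon$ on $\overline{G_\varepsilon}$, and (7) gives $|\eta|=\varepsilon+O(\varepsilon^2)$ on $\partial G_\varepsilon$. From now on we identify points with their coordinates $(s,b)$ and use the Euclidean structure of $(s,b)\in\mathbb C^n$ locally.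

**Step 2: circles $c_u$ and the degree of their tangent field.** For $u=(u_1,u'')\in S^{2n-2}\subset\mathbb R\times\mathbb C^{n-1}$ put $\hat u=(iu_1,u'')\in\mathbb C^n$. So $|\hat u|=1$ and $\mathrm{Re}\langle\hat u,e_1\rangle=0$. Let
$$c_u(s)=\sin s\,e_1+(\cos s-1)\hat u,\qquad\Gamma(u,\sigma)=c_u'(\sigma)=\cos\sigma\,e_1-\sin\sigma\,\hat u.$$
For real $\sigma$, $c_u$ runs once around a unit circle through $0$ in the real plane of the orthonormal vectors $e_1,\hat u$. We claim that $\Gamma:S^{2n-2}\times S^1\to S^{2n-1}$ has degree $\pm2$. A preimage of $-\hat u_0$ has $\cos\sigma=0$, so the preimages are exactly $(u_0,\frac\pi2)$ and $(-u_0,\frac{3\pi}2)$. At each of them the $\sigma$-derivative is $\pm e_1$ and the $u$-derivatives are $\pm\hat{\dot u}$ with $\dot u\perp u_0$. Together they span the tangent space of $S^{2n-1}$, so $\Gamma$ is a local diffeomorphism there. The involution $(u,\sigma)\mapsto(-u,-\sigma)$ interchanges the two points and satisfies $\Gamma(-u,-\sigma)=\Gamma(u,\sigma)$. It preserves orientation, because the antipodal map of $S^{2n-2}$ and the reflection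 of $S^1$ both have degree $-1$. So both points count with the same sign.

**Step 3: a field of invertible matrices with first column $c_u'$.** We claim that there is a smooth $F:S^{2n-2}\times\mathbb R/2\pi\mathbb Z\to GL_n(\mathbb C)$, $(u,\sigma)\mapsto F_u(\sigma)$, which extends to a matrix-valued function of $s\in\mathbb C/2\pi\mathbb Z$ holomorphic in $s$ and smooth in $(u,s)$, with $F_u(s)e_1=c_u'(s)$ and $F_u(0)=I$.

*A continuous lift.* Since $(n-1)!\mid2$, Bott's fact gives $g:S^{2n-1}\to U(n)$ such that $ge_1$ has degree $\deg\Gamma$. Let $\kappa:S^{2n-2}\times S^1\to S^{2n-1}$ have degree $1$. By Hopf's theorem $\Gamma$ is homotopic to $(g\circ\kappa)e_1$. The latter lifts to $g\circ\kappa$ in the fibration $U(n)\to S^{2n-1}$, $A\mapsto Ae_1$. By the homotopy lifting property $\Gamma$ lifts too: there is a continuous $F^0:S^{2n-2}\times S^1\to U(n)$ with $F^0e_1=\Gamma$.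

*Smoothing.* Approximate columns $2,\dots,n$ of $F^0$ uniformly by smooth maps and keep the smooth first column $\Gamma$. If the approximation is close enough the matrix stays invertible. So we may take $F^0$ smooth with values in $GL_n(\mathbb C)$ and $F^0e_1=\Gamma$.

*Normalization at $\sigma=0$.* Replace $F^0(u,\sigma)$ by $F^0(u,\sigma)F^0(u,0)^{-1}$. Since $F^0(u,0)e_1=\Gamma(u,0)=e_1$, the first column is unchanged, and the new matrix is $I$ at $\sigma=0$.

*Holomorphic extension.* Let $f_j$, $j\ge2$, be the columns of this matrix and $f_j^N$ their $N$-th Fejér means in $\sigma$. These are trigonometric polynomials with coefficients smooth in $u$, so they extend holomorphically to $s\in\mathbb C/2\pi\mathbb Z$, and $f_j^N\to f_j$ uniformly in $(u,\sigma)$. Let $F_u(s)$ have first column $c_u'(s)$ and $j$-th column $f_j^N(u,s)-f_j^N(u,0)+e_j$. Then $F_u(0)=I$. Since $f_j^N(u,0)\to e_j$, these matrices converge uniformly on $S^{2n-2}\times S^1$ to an invertible matrix function, and by compactness $F_u(\sigma)$ is invertible for all real $\sigma$ once $N$ is large. Fix such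 an $N$.

**Step 4: the maps.** Put
$$H_u(s,b)=c_u(s)+F_u(s)\binom0b.$$
Then $DH_u(s,0)=F_u(s)$: the $s$-derivative at $b=0$ is $c_u'(s)=F_u(s)e_1$, and the $b$-derivatives are the other columns. For real $s$ this is invertible, and $c_u$ is injective on $\mathbb R/2\pi\mathbb Z$. So $(u,s,b)\mapsto(u,H_u(s,b))$ is a local diffeomorphism along, and injective on, the compact set $S^{2n-2}\times\{\tau=0,b=0\}$. By Lemma 3 it is injective with invertible derivative on $S^{2n-2}\times\Omega_{\delta_1}$ for some $\delta_1\in(0,\delta)$, and every $H_u$ is a holomorphic embedding of $\Omega_{\delta_1}$. Let $\varepsilon$ be so small that $2\varepsilon\le\frac12\delta_1$. Then $\overline{G_\varepsilon}\subset W:=\chi(\Omega_{\delta_1})$. For $\zeta=\chi(\sigma_0+i\tau_0,b_0)\in\partial G_\varepsilon$ put $\eta_0=(\tau_0,b_0)$, which is nonzero, $u=\eta_0/|\eta_0|$, and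
$$h_\zeta(\chi(s,b))=H_u(s-\sigma_0,b).$$
This is $\mathcal C^\infty$ in $(\zeta,w)\in\partial G_\varepsilon\times W$, and each $h_\zeta$ is a holomorphic embedding of $W$.

**Step 5: first order at $\zeta$.** We compare the linear function that should support the image with the defining function. By rotation invariance let $\sigma_0=0$. All $O(\cdot)$ and the constant $C$ below are uniform in $\zeta$, because $H_u$ and its derivatives are bounded on the compact set $|\tau|,|b|\le\frac12\delta_1$, $u\in S^{2n-2}$. Write $h=H_u$, $\rho=\rho_\varepsilon\circ\chi=|\eta|^2+R(\eta)-\varepsilon^2$. By (7), $\nabla\rho(\zeta)=2|\eta_0|\hat u+O(\varepsilon^2)$, with no $\sigma$-component. Also $Dh(\zeta)=F_u(0)+O(\varepsilon)=I+O(\varepsilon)$. So $(Dh(\zeta)^*)^{-1}\nabla\rho(\zeta)=2\varepsilon\hat u+O(\varepsilon^2)$, and the outer unit normal $v$ of the image at $h(\zeta)$, which is the normalization of this vector, satisfies $v=\hat u+O(\varepsilon)$. Put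
$$\ell=\mathrm{Re}\langle h-h(\zeta),v\rangle,\qquad\lambda=\big|(Dh(\zeta)^*)^{-1}\nabla\rho(\zeta)\big|^{-1}=\frac{1+O(\varepsilon)}{2\varepsilon},\qquad m=\ell-\lambda\rho.$$
We have $d\ell_\zeta(X)=\mathrm{Re}\langle X,Dh(\zeta)^*v\rangle=\lambda\,d\rho_\zeta(X)$. So $m(\zeta)=0$ and $dm(\zeta)=0$.

**Step 6: $\ell<0$ on $\overline{G_\varepsilon}\setminus\{\zeta\}$.** This is the condition on the tangent hyperplane, which is $\{\ell=0\}$ seen through $h$. Near $\zeta$ we show that $m$ is concave; far away the circle $c_u$ decides. On the convex set $Q=\{|\sigma|\le\frac\pi3,\ |\eta|\le2\varepsilon\}$ the following hold for small $\varepsilon$.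

- $m_{\sigma\sigma}=\mathrm{Re}\langle c_u''(\sigma),\hat u\rangle+O(\varepsilon)=-\cos\sigma+O(\varepsilon)\le-\frac14$, since $\rho$ does not depend on $\sigma$, $h_{\sigma\sigma}=c_u''(s)+F_u''(s)\binom0b=c_u''(\sigma)+O(\varepsilon)$, and $c_u''=-\sin\sigma\,e_1-\cos\sigma\,\hat u$.
- $|m_{\sigma\eta}|=|\ell_{\sigma\eta}|\le C$.
- $m_{\eta\eta}\le\big(C-\frac1{4\varepsilon}\big)I$, because $\ell_{\eta\eta}\le CI$, $\mathrm{Hess}_\eta\rho=2I+O(\varepsilon)\ge I$ and $\lambda\ge\frac1{4\varepsilon}$.

So for a vector $(\dot\sigma,\dot\eta)\ne0$,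
$$\mathrm{Hess}\,m\le-\tfrac14\dot\sigma^2+2C|\dot\sigma||\dot\eta|-\big(\tfrac1{4\varepsilon}-C\big)|\dot\eta|^2<0\qquad\text{once}\quad\tfrac14\big(\tfrac1{4\varepsilon}-C\big)>C^2.$$
Thus $m$ is strictly concave on $Q$ with critical point $\zeta\in Q$ and $m(\zeta)=0$, so $m<0$ on $Q\setminus\{\zeta\}$. On $(\overline{G_\varepsilon}\cap Q)\setminus\{\zeta\}$ we have $\rho\le0$, hence $\ell=m+\lambda\rho\le m<0$. The remaining points of $\overline{G_\varepsilon}$ have $|\eta|\le2\varepsilon$ and $\frac\pi3\le|\sigma|\le\pi$. There $h=c_u(\sigma)+O(\varepsilon)$ and $h(\zeta)=c_u(0)+O(\varepsilon)=O(\varepsilon)$, so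
$$\ell=\mathrm{Re}\langle c_u(\sigma),\hat u\rangle+O(\varepsilon)=\cos\sigma-1+O(\varepsilon)\le-\tfrac12+O(\varepsilon)<0.$$
Hence $h(\overline{G_\varepsilon})$ meets the tangent hyperplane at $h(\zeta)$ only in $h(\zeta)$.

**Step 7: strong convexity at $h(\zeta)$.** The function $\ell\circ h^{-1}$ is real affine, so $\lambda\,\mathrm{Hess}(\rho\circ h^{-1})=-\mathrm{Hess}(m\circ h^{-1})$ at $h(\zeta)$. Since $dm(\zeta)=0$, the right side is the transform of $-\mathrm{Hess}\,m(\zeta)$ under $Dh(\zeta)^{-1}$, which is positive definite by Step 6. Since $\rho\circ h^{-1}$ is a defining function of the image, the boundary is strongly convex at $h(\zeta)$. So each $h_\zeta$ is an exposing map of $G_\varepsilon$ at $\zeta$. $\blacksquare$
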